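\title{Minimizing harmonic maps from $B^6$ to $\mathbb{S}^6$ are smooth}

\begin{abstract}
We prove that every energy minimizing harmonic map from the six-dimensional ball into the sphere $\mathbb{S}^k$, $k\ge 6$, is smooth in the interior. It follows that for $k\ge6$ the singular set of a minimizing map $B^n\to\mathbb{S}^k$ has Hausdorff dimension at most $n-7$; this bound is attained, and the hypothesis $k\ge 6$ cannot be weakened to $k\ge5$. The proof excludes nonconstant stable cones over $\mathbb{S}^5$. It applies the Cauchy--Schwarz inequality for the second variation to projected constant vector fields, paired with the Jacobi fields that come from rotations of the target and translations of the domain.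
\end{abstract}

\section{The problem and the results}

Let $B^n\subset\mathbb{R}^n$ be the open unit ball and $\mathbb{S}^k\subset\mathbb{R}^{k+1}$ the unit sphere. Let $W^{1,2}(B^n,\mathbb{S}^k)$ be the set of all $u\in W^{1,2}(B^n,\mathbb{R}^{k+1})$ with $|u(x)|=1$ for almost every $x$. A map $u\in W^{1,2}(B^n,\mathbb{S}^k)$ is a \emph{minimizing harmonic map} if it minimizes the Dirichlet energy
\[
E(w)=\int_{B^n}|\nabla w|^2\,dx
\]
among all $w\in W^{1,2}(B^n,\mathbb{S}^k)$ with the same boundary trace, that is, with $w-u\in W^{1,2}_0(B^n,\mathbb{R}^{k+1})$. A point of $B^n$ is \emph{regular} if $u$ agrees almost everywhere near it with a smooth map. The remaining points of $B^n$ form the \emph{singular set}, and $u$ is \emph{regular} if this set is empty. Only interior points are considered.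

Without the constraint $|u|=1$, minimizers are harmonic functions and hence smooth. With it, the Euler--Lagrange equation is $-\Delta u=|\nabla u|^2u$, whose right side is merely integrable, and singularities can occur. The model is a \emph{cone} $u_0(x)=\varphi(x/|x|)$ over a smooth nonconstant map $\varphi\colon\mathbb{S}^{n-1}\to\mathbb{S}^k$. It is discontinuous at $0$, and its energy is finite for $n\ge3$, because $|\nabla u_0|^2$ is of order $|x|^{-2}$.

One source of such singularities is topology: the identity of $\mathbb{S}^{n-1}$ has no continuous extension from the closed ball to $\mathbb{S}^{n-1}$, and indeed $x/|x|\colon B^n\to\mathbb{S}^{n-1}$ is minimizing for $n\ge3$ by a theorem of Lin \cite{Lin}. For $k\ge n$ this source is absent: a smooth map $\mathbb{S}^{n-1}\to\mathbb{S}^k$ misses a point by Sard's theorem, so it extends continuously through stereographic projection. A singularity can then persist only because it is energetically favorable. The simplest candidate for $k=n$ is the \emph{equatorial map} $v(x)=(x/|x|,0)$,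 for which $|\nabla v|^2=(n-1)|x|^{-2}$. Push $v$ toward the pole by the amount $t\,h(|x|)$. The second variation in $t$ (computed in Lemma~\ref{lem:stability}) is a positive multiple of $\int_0^1\bigl(h'^2r^{n-1}-(n-1)h^2r^{n-3}\bigr)\,dr$, and the substitution $h=r^{-(n-2)/2}w(-\log r)$ turns this into
\[
\int_0^\infty \Bigl(w'^2+\Bigl[\frac{(n-2)^2}{4}-(n-1)\Bigr]w^2\Bigr)\,ds .
\]
The bracket is negative for $3\le n\le 6$, in which case a slowly varying $w$ lowers the energy, and it is positive for $n\ge7$. This matches the second of the following two results, which we quote.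

\begin{theorem}[Schoen--Uhlenbeck, Okayasu]\label{thm:low}
Every minimizing harmonic map $B^n\to\mathbb{S}^k$ is regular if $n\le d(k)$, where $d(k)=k$ for $2\le k\le5$, $d(k)=5$ for $6\le k\le9$, and $d(k)=6$ for $k\ge10$.
\end{theorem}

\begin{theorem}[J\"ager--Kaul]\label{thm:JK}
The equatorial map $v\colon B^n\to\mathbb{S}^n$, $v(x)=(x/|x|,0)$, is a minimizing harmonic map if and only if $n\ge7$.
\end{theorem}

Thus minimizing maps $B^n\to\mathbb{S}^n$ are regular for $2\le n\le5$ and can be singular for $n\ge7$. For $n=6$ neither theorem decides. The problem, taken from Mazowiecka and Mi\'skiewicz \cite{MM}, is the following: \emph{is every minimizing harmonic map $B^6\to\mathbb{S}^6$ continuous in $B^6$?} Since the equatorial map fails to minimize for $n=6$, one guesses that the answer is yes; the task is to exclude every other candidate as well. We prove that the guess is correct.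

\begin{theorem}\label{thm:main}
Let $k\ge6$.
\begin{itemize}
\item[(a)] For $n\le6$, every minimizing harmonic map $B^n\to\mathbb{S}^k$ is regular. In particular, every minimizing harmonic map $B^6\to\mathbb{S}^6$ is smooth, hence continuous, in $B^6$.
\item[(b)] For $n\ge7$, the singular set of a minimizing harmonic map $B^n\to\mathbb{S}^k$ has Hausdorff dimension at most $n-7$, and it is discrete if $n=7$.
\item[(c)] For every $n\ge7$ and every $k\ge 6$ the bound $n-7$ is attained.
\item[(d)] The hypothesis $k\ge6$ cannot be weakened to $k\ge5$: there is a discontinuous minimizing harmonic map $B^6\to\mathbb{S}^5$.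
\end{itemize}
\end{theorem}

The regularity theory of Schoen and Uhlenbeck \cite{SU} reduces (a) and (b) to a statement about cones. At a singular point $x_0$ of a minimizing map $u$, some sequence of blow-ups $u(x_0+r_j\,\cdot)$, $r_j\to0$, converges strongly in $W^{1,2}_{\mathrm{loc}}$ to a nonconstant map that is homogeneous of degree $0$ and minimizing on every ball. The form of the theory that we use is the following dimension bound.

\begin{theorem}[Schoen--Uhlenbeck \cite{SU}]\label{thm:SU}
Let $d\ge3$. Suppose that for $3\le j\le d$ there is no nonconstant map $\mathbb{R}^j\to\mathbb{S}^k$ that is homogeneous of degree $0$, minimizing on every ball, and smooth away from $0$. Then the singular set of any minimizing harmonic map $B^n\to\mathbb{S}^k$ is empty if $n\le d$, is discrete if $n=d+1$, and has Hausdorff dimension at most $n-d-1$ if $n\ge d+1$.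
\end{theorem}

Theorem~\ref{thm:low} disposes of $j\le5$. The case $j=6$ is the heart of the paper. A smooth map $\varphi\colon\mathbb{S}^5\to\mathbb{S}^k$ is \emph{harmonic} if $-\Delta\varphi=|\nabla\varphi|^2\varphi$ on $\mathbb{S}^5$, and we call it \emph{stable} if
\begin{equation}\label{eq:stab}
\int_{\mathbb{S}^5}|\nabla V|^2+\bigl(4-|\nabla\varphi|^2\bigr)|V|^2\ \ge0
\end{equation}
for all smooth $V\colon\mathbb{S}^5\to\mathbb{R}^{k+1}$ with $V\cdot\varphi=0$. The constant $4$ is the value of $(n-2)^2/4$ at $n=6$; the word ``stable'' refers to the cone over $\varphi$.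

\begin{theorem}\label{thm:cone}
Let $k\ge6$ and let $\varphi\colon\mathbb{S}^5\to\mathbb{S}^k$ be a smooth harmonic map whose cone $u_0(x)=\varphi(x/|x|)$ is minimizing on $B^6$. Then $\varphi$ is constant. The same conclusion holds if the harmonic map $\varphi$ is only assumed to be stable.
\end{theorem}

The idea of the proof is a comparison of supply and demand. Testing \eqref{eq:stab} with the projections of the $k+1$ coordinate vectors of $\mathbb{R}^{k+1}$ gives $k+1$ nonnegative numbers whose sum is explicit and small. The Cauchy--Schwarz inequality for the quadratic form in \eqref{eq:stab} bounds these numbers from below in terms of the constant and the linear part of $\varphi$. The spectrum of $\mathbb{S}^5$ then shows that the demand exceeds the supply. Sections~\ref{sec:form} and~\ref{sec:fields} set up the form and the test fields, Section~\ref{sec:linear} carries out the argument in a model case, Sections~\ref{sec:mean} and~\ref{sec:end} remove the two simplifications of the model, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}.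

\section{The stability form}\label{sec:form}

On $\mathbb{S}^5$ we write $\langle\,\cdot\,\rangle$ for the average; the gradient $\nabla$ and the Laplacian $\Delta$ act on each component of a vector-valued function. For $V\colon\mathbb{S}^5\to\mathbb{R}^{k+1}$, a function $h$ of $r=|x|$, and $\alpha\in\mathbb{R}$, polar coordinates in $\mathbb{R}^6$ give
\begin{equation}\label{eq:polar}
|\nabla(hV)|^2=h'^2|V|^2+r^{-2}h^2|\nabla V|^2,\qquad
\Delta_{\mathbb{R}^6}(r^\alpha V)=r^{\alpha-2}\bigl(\Delta V+\alpha(\alpha+4)V\bigr),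
\end{equation}
where $V$ is evaluated at $x/r$. The eigenvalues of $-\Delta$ on $\mathbb{S}^5$ are $\lambda_l=l(l+4)$, that is $0,5,12,21,\dots$, and the eigenfunctions for $\lambda_l$ are the restrictions of the homogeneous harmonic polynomials of degree $l$. For $l=1$ these are the linear functions $\ell_c(x)=c\cdot x$, $c\in\mathbb{R}^6$, and by symmetry $\langle\ell_c\ell_{c'}\rangle=\frac16\,c\cdot c'$. The gap $\lambda_1=5$ gives the Poincar\'e inequality
\begin{equation}\label{eq:poincare}
\langle f^2\rangle-\langle f\rangle^2\le\tfrac15\langle|\nabla f|^2\rangle .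
\end{equation}

Let $\varphi\colon\mathbb{S}^5\to\mathbb{S}^k$ be smooth with cone $u_0$, and put
\[
e=|\nabla\varphi|^2,\qquad \bar e=\langle e\rangle,\qquad \varepsilon=\bar e-4 .
\]
By \eqref{eq:polar}, $|\nabla u_0|^2=r^{-2}e$, and $\varphi$ is harmonic exactly when $\Delta_{\mathbb{R}^6}u_0+|\nabla u_0|^2u_0=0$ away from $0$. A smooth field $V\colon\mathbb{S}^5\to\mathbb{R}^{k+1}$ is \emph{tangential} if $V\cdot\varphi=0$. For tangential $U,V$ define the symmetric bilinear form
\begin{equation}\label{eq:Q}
Q(U,V)=\langle\nabla U\cdot\nabla V+(4-e)\,U\cdot V\rangle=\langle(-\Delta U-eU+4U)\cdot V\rangle ,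
\end{equation}
where the second equality is integration by parts. Stability means that $Q(V,V)\ge0$ for all tangential $V$.

\begin{lemma}\label{lem:stability}
If $u_0$ is minimizing on $B^6$, then $\varphi$ is stable.
\end{lemma}

\begin{proof}
Let $\zeta\in C_c^\infty(B^6\setminus\{0\},\mathbb{R}^{k+1})$ satisfy $\zeta\cdot u_0=0$, and put
\[
u_t=\frac{u_0+t\zeta}{(1+t^2|\zeta|^2)^{1/2}}=u_0+t\zeta-\tfrac{t^2}{2}|\zeta|^2u_0+O(t^3).
\]
Then $|u_t|=1$, and $u_t-u_0$ is smooth with compact support, so $u_t$ is a competitor. The smooth function $t\mapsto E(u_t)$ has a minimum at $t=0$, so the coefficient of $t^2$ in its expansion is nonnegative. This coefficient is $\int|\nabla\zeta|^2-\nabla u_0\cdot\nabla(|\zeta|^2u_0)$, and $\nabla u_0\cdot\nabla(|\zeta|^2u_0)=|\zeta|^2|\nabla u_0|^2$ because $u_0\cdot\partial_iu_0=0$. Take $\zeta=h(r)V(x/r)$ with $V$ tangential and $h\in C_c^\infty(0,1)$. By \eqref{eq:polar},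
\[
\int_0^1h'^2r^5\,dr\;\langle|V|^2\rangle+\int_0^1h^2r^3\,dr\;\langle|\nabla V|^2-e|V|^2\rangle\ge0 .
\]
Write $h=r^{-2}w(s)$ with $s=-\log r$ and $w\in C_c^\infty(0,\infty)$. Then $h'=-r^{-3}(2w+w')$, so the first radial integral is $\int(2w+w')^2\,ds=\int(4w^2+w'^2)\,ds$, since $\int ww'\,ds=0$, and the second is $\int w^2\,ds$. Hence $Q(V,V)\int w^2+\langle|V|^2\rangle\int w'^2\ge0$. Replacing $w(s)$ by $w(s/j)$ multiplies the ratio $\int w'^2/\int w^2$ by $j^{-2}$, and $j\to\infty$ gives $Q(V,V)\ge0$.
\end{proof}

A nonnegative symmetric form satisfies the Cauchy--Schwarz inequality: if $\varphi$ is stable, then $Q(U-sV,U-sV)\ge0$ for all real $s$, and therefore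
\begin{equation}\label{eq:CS}
Q(U,V)^2\le Q(U,U)\,Q(V,V)\qquad\text{for all tangential }U,V.
\end{equation}

\section{Three families of test fields}\label{sec:fields}

In this section $\varphi$ is harmonic. The identities hold for every $k$; stability and the condition $k\ge6$ are mentioned where they enter. For $a\in\mathbb{R}^{k+1}$ let $f_a=a\cdot\varphi$ be the height of $\varphi$ in the direction $a$. Then $-\Delta f_a=ef_a$. Put
\[
G(a)=\langle f_a^2\rangle,\qquad D(a)=\langle|\nabla f_a|^2\rangle=\langle ef_a^2\rangle .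
\]
For an orthonormal basis $(a_i)$ of $\mathbb{R}^{k+1}$ we have $\sum f_{a_i}^2=1$ and $\sum|\nabla f_{a_i}|^2=e$, so $\sum G(a_i)=1$ and $\sum D(a_i)=\bar e$.

\subsection*{Projected constant fields}
The variation toward the pole that destabilizes the equatorial map is a constant vector. For a general $\varphi$ a constant vector $a$ is not tangential, so we project it:
\[
V_a=a-f_a\varphi,\qquad Y(a)=Q(V_a,V_a).
\]

\begin{lemma}\label{lem:V}
For every $a\in\mathbb{R}^{k+1}$,
\begin{equation}\label{eq:Y}
Y(a)=3D(a)-4G(a)-\varepsilon|a|^2 .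
\end{equation}
For every orthonormal basis $(a_i)$ of $\mathbb{R}^{k+1}$ and every $\eta\in C^\infty(\mathbb{S}^5)$,
\begin{equation}\label{eq:sumeta}
\sum_iQ(\eta V_{a_i},\eta V_{a_i})=\langle k|\nabla\eta|^2+4k\eta^2-(k-2)e\eta^2\rangle,
\qquad
\sum_iY(a_i)=8-(k-2)\varepsilon .
\end{equation}
\end{lemma}

\begin{proof}
The derivative of $V_a$ along a tangent vector $\tau$ is $-(\partial_\tau f_a)\varphi-f_a\partial_\tau\varphi$, a sum of orthogonal vectors. Hence $|\nabla V_a|^2=|\nabla f_a|^2+ef_a^2$, and $|V_a|^2=|a|^2-f_a^2$. Therefore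
\[
Y(a)=D(a)+D(a)+(4-\bar e)|a|^2-4G(a)+D(a),
\]
which is \eqref{eq:Y}. Summing over the basis gives $\sum|V_{a_i}|^2=k$ and $\sum|\nabla V_{a_i}|^2=2e$. In
\[
|\nabla(\eta V)|^2=|\nabla\eta|^2|V|^2+\eta\nabla\eta\cdot\nabla|V|^2+\eta^2|\nabla V|^2
\]
the middle terms add up to $\eta\nabla\eta\cdot\nabla k=0$. So the sum of the integrands is $k|\nabla\eta|^2+2e\eta^2+k(4-e)\eta^2$. For $\eta=1$ its average is $4k-(k-2)(4+\varepsilon)=8-(k-2)\varepsilon$.
\end{proof}

If $\varphi$ is stable, then every $Y(a)$ is nonnegative, and the second identity in \eqref{eq:sumeta} is a budget that the numbers $Y(a_i)$ must share. For $k\ge6$ we have $k-2\ge4$ and $(k-2)/k\ge\frac23$, so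
\begin{gather}
\varepsilon\le2,\qquad\text{and}\qquad \sum_iY(a_i)\le8-4\varepsilon\quad\text{if }\varepsilon\ge0, \label{eq:budget}\\
\tfrac23\langle e\eta^2\rangle\le\langle|\nabla\eta|^2+4\eta^2\rangle\qquad\text{for all }\eta\in C^\infty(\mathbb{S}^5). \label{eq:weighted}
\end{gather}

\begin{example}\label{ex:id}
Let $\varphi(x)=(x,0)\in\mathbb{S}^k$, $k\ge5$. Then $e=5$ and $\varepsilon=1$. For a unit vector $a\in\mathbb{R}^6\times\{0\}$ we have $G(a)=\frac16$ and $D(a)=\frac56$, so $Y(a)=\frac56$. For a unit vector $a$ orthogonal to $\mathbb{R}^6\times\{0\}$ we have $f_a=0$ and $Y(a)=-1$. Such a vector exists exactly when $k\ge6$. For $k=5$ the map is the identity, which is stable by \cite{Lin} and Lemma~\ref{lem:stability}; any proof of Theorem~\ref{thm:cone} must break down for it.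
\end{example}

\subsection*{Jacobi fields from symmetries}
To exploit the budget we need lower bounds for $Y(a)$ that are better than $0$. By \eqref{eq:CS}, such a bound comes from any field $J$ for which both $Q(J,J)$ and $Q(J,V_a)$ can be computed. The harmonic map equation is invariant under rotations of the target and translations of the domain. Differentiating these symmetries produces homogeneous solutions of the linearized equation, and on these $Q$ reduces to the $L^2$ product.

\begin{lemma}\label{lem:jacobi}
Let $J$ be tangential, $\alpha\in\mathbb{R}$, and $F(x)=r^\alpha J(x/r)$. Suppose that $\Delta_{\mathbb{R}^6}F+|\nabla u_0|^2F$ is at each point a multiple of $u_0$. Then $Q(J,V)=(\alpha+2)^2\langle J\cdot V\rangle$ for all tangential $V$.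
\end{lemma}

\begin{proof}
At $r=1$, \eqref{eq:polar} gives $\Delta J+\alpha(\alpha+4)J+eJ=s\varphi$ with a scalar function $s$. So $-\Delta J-eJ+4J=(\alpha+2)^2J-s\varphi$, and the last term drops out of \eqref{eq:Q} because $V\cdot\varphi=0$.
\end{proof}

For orthonormal $a,b\in\mathbb{R}^{k+1}$, the rotation of the target in the plane of $a$ and $b$ gives the field $K_{ab}$; for $c\in\mathbb{R}^6$, the translation of the domain in the direction $c$ gives the field $W_c$:
\[
K_{ab}=f_ab-f_ba,\qquad W_c=\partial_cu_0\big|_{\mathbb{S}^5},\qquad \Omega(c)=\langle|W_c|^2\rangle .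
\]
Both fields are tangential: $K_{ab}\cdot\varphi=f_af_b-f_bf_a=0$, and $u_0\cdot\partial_cu_0=0$. For an orthonormal basis $(c_i)$ of $\mathbb{R}^6$ we have $\sum|W_{c_i}|^2=|\nabla u_0|^2=e$ on $\mathbb{S}^5$, so
\begin{equation}\label{eq:Omega}
\sum_{i=1}^6\Omega(c_i)=\bar e=4+\varepsilon .
\end{equation}
Testing stability with $K_{ab}$ or $W_c$ alone gives nothing, since $Q(J,J)\ge0$ holds automatically by Lemma~\ref{lem:jacobi}. The information lies in the mixed terms.

\begin{lemma}\label{lem:pair}
Let $\varphi$ be stable. For orthonormal $a,b\in\mathbb{R}^{k+1}$,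
\begin{equation}\label{eq:pairK}
Y(b)\,\bigl(G(a)+G(b)\bigr)\ge4\langle f_a\rangle^2 .
\end{equation}
For all $a\in\mathbb{R}^{k+1}$ and $c\in\mathbb{R}^6$,
\begin{equation}\label{eq:pairW}
Y(a)\,\Omega(c)\ge25\,\langle\ell_cf_a\rangle^2 .
\end{equation}
\end{lemma}

\begin{proof}
Since $-\Delta f_a=ef_a$ and $-\Delta f_b=ef_b$, we have $\Delta K_{ab}+eK_{ab}=0$, so Lemma~\ref{lem:jacobi} applies with $\alpha=0$. As $|K_{ab}|^2=f_a^2+f_b^2$ and $K_{ab}\cdot V_b=K_{ab}\cdot b=f_a$, we get $Q(K_{ab},K_{ab})=4(G(a)+G(b))$ and $Q(K_{ab},V_b)=4\langle f_a\rangle$. Now \eqref{eq:CS} gives \eqref{eq:pairK}.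

The function $F=\partial_cu_0$ is homogeneous of degree $-1$. Applying $\partial_c$ to $\Delta_{\mathbb{R}^6}u_0+|\nabla u_0|^2u_0=0$ gives $\Delta_{\mathbb{R}^6}F+|\nabla u_0|^2F=-\partial_c(|\nabla u_0|^2)\,u_0$. So Lemma~\ref{lem:jacobi} applies with $\alpha=-1$, and $Q(W_c,W_c)=\Omega(c)$. The radial derivative of $u_0$ vanishes, so $W_c(x)$ is the derivative of $\varphi$ along the tangential part $c-(c\cdot x)x=\nabla\ell_c$ of $c$. Hence
\[
Q(W_c,V_a)=\langle W_c\cdot a\rangle=\langle\nabla\ell_c\cdot\nabla f_a\rangle=\langle(-\Delta\ell_c)f_a\rangle=5\langle\ell_cf_a\rangle,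
\]
and \eqref{eq:CS} gives \eqref{eq:pairW}.
\end{proof}

Thus rotations detect the constant part of $\varphi$, and translations detect its linear part. Each part makes a claim on the budget \eqref{eq:budget}.

\section{The linear part and a model case}\label{sec:linear}

From here to the end of Section~\ref{sec:end} we argue by contradiction: $k\ge6$, and $\varphi\colon\mathbb{S}^5\to\mathbb{S}^k$ is harmonic, stable, and \emph{nonconstant}, so that $\bar e>0$.

Expand $\varphi=\sum_{l\ge0}\varphi_l$, where the components of $\varphi_l$ are eigenfunctions for $\lambda_l$; thus $\varphi_0=\langle\varphi\rangle$. Put $p_l=\langle|\varphi_l|^2\rangle$, $p=p_0$, and $g_l(a)=\langle(a\cdot\varphi_l)^2\rangle$. By Parseval's identity,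
\[
\sum_lp_l=1,\qquad\sum_l\lambda_lp_l=\bar e,\qquad G(a)=\sum_lg_l(a),\qquad D(a)=\sum_l\lambda_lg_l(a).
\]
Subtracting $5$ times the first identity from the second eliminates $p_1$:
\begin{equation}\label{eq:excess}
\sum_{l\ge2}(\lambda_l-5)p_l=\bar e-5+5p=\varepsilon-1+5p .
\end{equation}
In particular $\varepsilon\ge1-5p$. If $p=0$, then $1\le\varepsilon\le2$ by \eqref{eq:budget}, and since $\lambda_l-5\ge7$ for $l\ge2$, \eqref{eq:excess} gives $7(1-p_1)\le\varepsilon-1\le1$. So $\varphi$ is mostly linear, and it pays to choose bases adapted to the linear part.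

Write $\varphi_1(x)=Mx$ with a $(k+1)\times6$ matrix $M$, and take its singular value decomposition. Let $c_1,\dots,c_6$ be an orthonormal basis of eigenvectors of $M^TM$ with eigenvalues $\mu_i^2$, $\mu_i\ge0$. The vectors $a_i=Mc_i/\mu_i$ with $\mu_i>0$ are orthonormal and span the image of $M$; complete them to an orthonormal basis $a_1,\dots,a_{k+1}$ of $\mathbb{R}^{k+1}$. Then $Mc_i=\mu_ia_i$ and $M^Ta_i=\mu_ic_i$ for $i\le6$, and $M^Ta_i=0$ for $i\ge7$; we set $\mu_i=0$ for $i\ge7$. Put
\[
y_i=Y(a_i)\ge0,\qquad \Omega_i=\Omega(c_i),\qquad \delta_i=\sum_{l\ge2}(3\lambda_l-4)\,g_l(a_i)\ge0 .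
\]
The number $\delta_i$ is the contribution of the harmonics of degree at least $2$ to $y_i$.

\begin{lemma}\label{lem:adapted}
With this notation,
\begin{align}
y_i&=\tfrac{11}{6}\mu_i^2-4g_0(a_i)+\delta_i-\varepsilon &&(1\le i\le k+1), \label{eq:yi}\\
y_i\,\Omega_i&\ge\tfrac{25}{36}\mu_i^2 &&(1\le i\le6), \label{eq:yOmega}\\
\sum_{i=1}^{k+1}\delta_i&\le\tfrac{32}{7}(\varepsilon-1+5p). \label{eq:delta}
\end{align}
\end{lemma}

\begin{proof}
The linear part of $f_{a_i}$ is $a_i\cdot Mx=(M^Ta_i)\cdot x$. So $g_1(a_i)=\frac16\mu_i^2$, and $\langle\ell_{c_i}f_{a_i}\rangle=\frac16\mu_i$ for $i\le6$. By \eqref{eq:Y}, $y_i=\sum_l(3\lambda_l-4)g_l(a_i)-\varepsilon$, with coefficients $-4$ for $l=0$ and $11$ for $l=1$; this is \eqref{eq:yi}. Inequality \eqref{eq:yOmega} is \eqref{eq:pairW}. Finally, $\sum_i\delta_i=\sum_{l\ge2}(3\lambda_l-4)p_l$, and $\frac{3\lambda-4}{\lambda-5}=3+\frac{11}{\lambda-5}\le\frac{32}7$ for $\lambda\ge12$; now use \eqref{eq:excess}.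
\end{proof}

\subsection*{The model case}
Suppose that $p=0$ and that $\mu_1=\dots=\mu_6=\mu$, so that $M$ is a multiple of an isometric embedding. Then $p_1=\langle|Mx|^2\rangle=\mu^2$. Take square roots in \eqref{eq:yOmega}, sum over $i\le6$, and apply the Cauchy--Schwarz inequality, \eqref{eq:sumeta}, and \eqref{eq:Omega}:
\begin{equation}\label{eq:model}
25\,p_1=\Bigl(\sum_{i\le6}\tfrac56\mu\Bigr)^2\le\sum_{i\le6}y_i\sum_{i\le6}\Omega_i\le\bigl(8-(k-2)\varepsilon\bigr)(4+\varepsilon).
\end{equation}
We saw that $1\le\varepsilon\le2$ and $p_1\ge\frac67$, so the left side exceeds $21$. For $k\ge6$ the right side is at most $(8-4\varepsilon)(4+\varepsilon)=32-8\varepsilon-4\varepsilon^2\le20$. This is a contradiction. For $k=5$ and the identity map of Example~\ref{ex:id}, both sides of \eqref{eq:model} equal $25$: there $V_a=W_a$, and equality holds in \eqref{eq:pairW} for $c=a$.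

The general case has two further difficulties. First, the mean of $\varphi$ need not vanish, and then the lower bound $\varepsilon\ge1-5p$ weakens; for $p\ge\frac15$ it does not even give $\varepsilon>0$. Second, the $\mu_i$ need not be equal. The left side of \eqref{eq:model} becomes $\frac{25}{36}(\sum\mu_i)^2$, while the spectrum controls only $\sum\mu_i^2=6p_1$, and a factor $6$ can be lost if one $\mu_i$ dominates.

\subsection*{The missing direction}
The following improvement of $\varepsilon\ge1-5p$ for $p<\frac15$ helps with both difficulties. It uses the direction that destabilizes the equatorial map. Since $k\ge6$, the vector $a_7$ exists, and $f_{a_7}$ has no linear part; stability in this direction must be paid for by higher harmonics, which cost energy.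

\begin{lemma}\label{lem:seven}
We have $\delta_7\ge\varepsilon$ and $\varepsilon\ge\frac{32}{25}(1-5p)$.
\end{lemma}

\begin{proof}
By \eqref{eq:yi} with $\mu_7=0$, $\delta_7-\varepsilon=y_7+4g_0(a_7)\ge0$. With \eqref{eq:delta} this gives $7\varepsilon\le32(\varepsilon-1+5p)$, that is, $25\varepsilon\ge32(1-5p)$.
\end{proof}

For the identity of $\mathbb{S}^5$, where $\varepsilon=1$ and $p=0$, the second inequality is false.

\section{The mean of $\varphi$ is small}\label{sec:mean}

\begin{proposition}\label{prop:mean}
We have $p<\frac1{18}$.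
\end{proposition}

By \eqref{eq:pairK}, a nonzero mean in the direction $\nu$ forces $Y(b)>0$ for every unit vector $b\perp\nu$, and six such directions compete for the budget. The result is a quadratic inequality in $p$, which excludes a middle range of values only; it cannot exclude $p$ near $1$, where the constant maps lie. Large $p$ therefore needs a separate argument, which we give first. The point is that $\langle ef_\nu\rangle=0$, so the energy of $\varphi$ must sit where $f_\nu$ is far from its mean, and \eqref{eq:weighted} limits such concentration.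

\begin{proof}
Assume $p>0$. Let $m=\sqrt p$, $\nu=\varphi_0/m$, $f=f_\nu$, $G=G(\nu)$, $D=D(\nu)$. Then $\langle f\rangle=m$, and \eqref{eq:poincare} reads
\begin{equation}\label{eq:GD}
G-p\le\tfrac15D .
\end{equation}

\emph{Step 1: $p\le\frac{17}{20}$.} Take $\eta=m-f$ in \eqref{eq:weighted}. Since $\langle ef\rangle=-\langle\Delta f\rangle=0$, we have $\langle e\eta^2\rangle=p\bar e+D$, while $\langle|\nabla\eta|^2+4\eta^2\rangle=D+4(G-p)\le\frac95D$ by \eqref{eq:GD}. So $\frac23p\bar e\le(\frac95-\frac23)D=\frac{17}{15}D$, that is, $D\ge\frac{10}{17}p\bar e$. On the other hand, $\partial_\tau f=\nu\cdot\partial_\tau\varphi=V_\nu\cdot\partial_\tau\varphi$ for every tangent vector $\tau$, so $|\nabla f|^2\le|V_\nu|^2e=(1-f^2)e$. Averaging gives $D\le\bar e-D$. Hence $\frac{10}{17}p\bar e\le\frac12\bar e$, and we may divide by $\bar e$ because $\varphi$ is nonconstant.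

\emph{Step 2: the number $X=17-5\varepsilon+25p$ satisfies $X>0$ and $X^2\ge3520\,p$.} Let $b_1,\dots,b_k$ be an orthonormal basis of $\nu^\perp$; since $k\ge6$, it has at least six members. As $G\ge p>0$, \eqref{eq:pairK} gives $Y(b_j)\ge4p/(G+G(b_j))$. For positive $t_j$, the Cauchy--Schwarz inequality gives $\sum_{j\le6}t_j^{-1}\ge36/\sum_{j\le6}t_j$, and $\sum_{j\le6}G(b_j)\le1-G$. Therefore
\[
\sum_{j\le6}Y(b_j)\ge\frac{144\,p}{6G+\sum_{j\le6}G(b_j)}\ge\frac{144\,p}{1+5G}.
\]
For the upper bound we cannot use \eqref{eq:budget}, because the sign of $\varepsilon$ is not yet known. Instead, $\langle f_{b_j}\rangle=0$ gives $D(b_j)\ge5G(b_j)$ by \eqref{eq:poincare}, so $3D(b_j)-4G(b_j)\ge0$ for every $j$, and by \eqref{eq:Y}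
\[
\sum_{j\le6}Y(b_j)\le\sum_{j\le k}\bigl(3D(b_j)-4G(b_j)\bigr)-6\varepsilon=3(\bar e-D)-4(1-G)-6\varepsilon=8-3\varepsilon-3D+4G .
\]
Use \eqref{eq:GD} in both bounds. With
\[
s=8-3\varepsilon+4p-\tfrac{11}5D,\qquad t=\tfrac{11}5(1+5p+D),
\]
we have $8-3\varepsilon-3D+4G\le s$ and $\frac{11}5(1+5G)\le t$. Hence $s,t>0$ and $st\ge\frac{11}5\cdot144\,p$. The factor $\frac{11}5$ is chosen so that the unknown $D$ cancels in the sum: $s+t=\frac{51}5-3\varepsilon+15p=\frac35X$. From $4st\le(s+t)^2$ we obtain $X^2\ge\frac{25}9\cdot4\cdot\frac{11}5\cdot144\,p=3520\,p$.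

\emph{Step 3.} Suppose that $\frac1{18}\le p\le\frac{17}{20}$. Lemma~\ref{lem:seven} gives $X\le L_1(p)=\frac{53}5+57p$, and $\varepsilon\ge1-5p$ gives $X\le L_2(p)=12+50p$. By Step 2, the convex functions $q_i(p)=L_i(p)^2-3520p$ are both nonnegative at our $p$. A convex function that is negative at the ends of an interval is negative on the interval. On $[\frac1{18},\frac15]$ this applies to $q_1$: $L_1(\frac1{18})=\frac{413}{30}<13.8$ and $13.8^2=190.44<\frac{3520}{18}$, while $L_1(\frac15)^2=22^2=484<704$. On $[\frac15,\frac{17}{20}]$ it applies to $q_2$: $L_2(\frac15)^2=484<704$ and $L_2(\frac{17}{20})^2=54.5^2=2970.25<2992$. This contradiction and Step 1 give $p<\frac1{18}$.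
\end{proof}

Since $160p<\frac{80}9<9$, Lemma~\ref{lem:seven} and \eqref{eq:budget} confine the energy to
\begin{equation}\label{eq:window}
\tfrac{23}{25}<\varepsilon\le2 .
\end{equation}

\section{Unequal singular values: proof of Theorem~\ref{thm:cone}}\label{sec:end}

It remains to show that sufficiently many $\mu_i$ are large. The mechanism is that of Lemma~\ref{lem:seven}: by \eqref{eq:yi}, a direction $a_i$ with small $\mu_i$ is stable only if $\delta_i$ is close to $\varepsilon$ or larger, and the total of the $\delta_i$ is limited by \eqref{eq:delta}. So we measure, for each direction, the part of $\varepsilon$ that the higher harmonics leave uncovered: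
\[
\gamma_i=\varepsilon-\delta_i\le\varepsilon .
\]
Then \eqref{eq:yi} gives
\begin{equation}\label{eq:mu}
\mu_i^2=\tfrac6{11}\bigl(y_i+\gamma_i+4g_0(a_i)\bigr)\ge\tfrac6{11}(y_i+\gamma_i).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:cone}]
By Lemma~\ref{lem:stability} it suffices to treat a stable $\varphi$, and we continue to assume that it is nonconstant. By \eqref{eq:delta} and $160p<9$,
\[
\sum_{i\le7}\gamma_i\ge7\varepsilon-\tfrac{32}7(\varepsilon-1+5p)=\frac{17\varepsilon+32-160p}{7}>\Gamma,\qquad \Gamma:=\frac{17\varepsilon+23}7>0 .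
\]
Let $I=\{i\le6:\gamma_i>0\}$. Since $\gamma_7\le0$ by Lemma~\ref{lem:seven}, discarding the nonpositive terms gives $\sum_{i\in I}\gamma_i\ge\Gamma$; in particular $I$ is not empty. Because $0<\gamma_i\le\varepsilon$ on $I$, this sum cannot be carried by few indices:
\begin{equation}\label{eq:spread}
|I|\ge\frac{\Gamma}{\varepsilon},\qquad \sum_{i\in I}\sqrt{\gamma_i}\ge\sum_{i\in I}\frac{\gamma_i}{\sqrt\varepsilon}\ge\frac{\Gamma}{\sqrt\varepsilon}.
\end{equation}
For $i\in I$, \eqref{eq:mu} gives $\mu_i>0$, so $y_i>0$ by \eqref{eq:yOmega}, and the two inequalities together give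
\[
\Omega_i\ge\frac{25}{36}\,\frac{\mu_i^2}{y_i}\ge\frac{25}{66}\Bigl(1+\frac{\gamma_i}{y_i}\Bigr).
\]
By \eqref{eq:budget} and $\varepsilon>0$ we have $0<\sum_{i\in I}y_i\le8-4\varepsilon$; in particular $\varepsilon<2$. By the Cauchy--Schwarz inequality, $(\sum_I\sqrt{\gamma_i})^2\le\sum_I(\gamma_i/y_i)\,\sum_Iy_i$. Summing over $I$ and using \eqref{eq:Omega} and \eqref{eq:spread}, we obtain
\[
4+\varepsilon\ge\sum_{i\in I}\Omega_i\ge\frac{25}{66}\Bigl(|I|+\frac{(\sum_I\sqrt{\gamma_i})^2}{\sum_Iy_i}\Bigr)\ge\frac{25}{66}\,\frac{\Gamma}{\varepsilon}\Bigl(1+\frac{\Gamma}{8-4\varepsilon}\Bigr).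
\]
Multiply by $\frac{66}{25}\varepsilon(8-4\varepsilon)>0$ and note that $\Gamma+8-4\varepsilon=\frac17(79-11\varepsilon)$:
\begin{equation}\label{eq:final}
\frac{264}{25}\,\varepsilon(4+\varepsilon)(2-\varepsilon)\ \ge\ \frac{17\varepsilon+23}{7}\cdot\frac{79-11\varepsilon}{7}.
\end{equation}
We show that \eqref{eq:final} fails in the range \eqref{eq:window}. For $\varepsilon\ge0$ we have $\varepsilon^3-3\varepsilon+2=(\varepsilon-1)^2(\varepsilon+2)\ge0$, so
\[
\varepsilon(4+\varepsilon)(2-\varepsilon)=8\varepsilon-2\varepsilon^2-\varepsilon^3\le5\varepsilon-2\varepsilon^2+2=\tfrac{41}8-2\bigl(\varepsilon-\tfrac54\bigr)^2\le\tfrac{41}8,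
\]
and the left side of \eqref{eq:final} is at most $\frac{264}{25}\cdot\frac{41}8=54.12$. The right side is a concave function of $\varepsilon$, so on $[\frac{23}{25},2]$ it is at least the smaller of its values at the end points, $5.52\cdot9.84=54.3168$ and $(\frac{57}7)^2>66$. Since $54.3168>54.12$, this is a contradiction. Hence $\varphi$ is constant.
\end{proof}

\section{Regularity and sharpness: proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{proof}[Proof of {\rm(a)} and {\rm(b)}]
We verify the hypothesis of Theorem~\ref{thm:SU} with $d=6$. Let $3\le j\le6$, and let $u_0\colon\mathbb{R}^j\to\mathbb{S}^k$ be homogeneous of degree $0$, minimizing on every ball, and smooth away from $0$. If $j\le5$, then $j\le d(k)$ because $k\ge6$, so $u_0$ is continuous at $0$ by Theorem~\ref{thm:low}; being constant along rays, it is constant. If $j=6$, then $u_0(x)=\varphi(x/|x|)$ with $\varphi$ smooth. The Euler--Lagrange equation holds away from $0$, so $\varphi$ is harmonic by \eqref{eq:polar}, and it is constant by Theorem~\ref{thm:cone}.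 Theorem~\ref{thm:SU} now gives (a) and (b).
\end{proof}

\begin{proof}[Proof of {\rm(c)}]
The examples are built from the equatorial map $v\colon B^7\to\mathbb{S}^7$, which is minimizing by Theorem~\ref{thm:JK}. We first change the target and then add inactive variables. Write $\mathbb{R}^{k+1}=\mathbb{R}^7\times\mathbb{R}^{k-6}$, where the second factor is trivial for $k=6$.

\emph{The case $n=7$.} Let $v_k(x)=(x/|x|,0)\in\mathbb{S}^k$; then $E(v_k)=E(v)$. Let $w=(w',w'')$ be a competitor for $v_k$, and put $\tilde w=(w',|w''|)$, with $|w''|=0$ if $k=6$. Then $\tilde w$ takes values in $\mathbb{S}^7$. Since $w''\in W^{1,2}_0$ and the norm is $1$-Lipschitz and vanishes at $0$, we have $|w''|\in W^{1,2}_0$ and $|\nabla|w''||\le|\nabla w''|$ almost everywhere. So $\tilde w$ is a competitor for $v$, and $E(w)\ge E(\tilde w)\ge E(v)=E(v_k)$. Thus $v_k$ is minimizing on $B^7$, with singular set $\{0\}$. Since $v_k$ is invariant under dilations, it is minimizing on every ball $B^7_\rho$ centered at $0$.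

\emph{The case $n>7$.} Write $x=(x',z)\in\mathbb{R}^7\times\mathbb{R}^{n-7}$ and let $u(x)=v_k(x')$. Then $|\nabla u|^2=6|x'|^{-2}$ is integrable on $B^n$. Let $w$ be a competitor for $u$, and choose $\psi_j\in C_c^\infty(B^n,\mathbb{R}^{k+1})$ with $\psi_j\to w-u$ in $W^{1,2}$. For $|z|<1$ the slice of $B^n$ at height $z$ is the ball $B^7_{\rho(z)}$ with $\rho(z)=(1-|z|^2)^{1/2}$, and $\psi_j(\cdot,z)$ is smooth with compact support in it. By Fubini's theorem, along a subsequence $\psi_j(\cdot,z)\to w(\cdot,z)-v_k$ in $W^{1,2}(B^7_{\rho(z)})$ for almost every $z$. For such $z$ the map $w(\cdot,z)$ is a competitor for $v_k$ on the slice. Therefore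
\[
E(w)\ge\int_{|z|<1}\int_{B^7_{\rho(z)}}|\nabla_{x'}w|^2\,dx'\,dz\ge\int_{|z|<1}\int_{B^7_{\rho(z)}}|\nabla v_k|^2\,dx'\,dz=E(u).
\]
So $u$ is minimizing, and its singular set $\{x'=0\}\cap B^n$ has dimension exactly $n-7$.
\end{proof}

\begin{proof}[Proof of {\rm(d)}]
The map $x/|x|\colon B^6\to\mathbb{S}^5$ is discontinuous at $0$, and it is minimizing by the theorem of Lin \cite{Lin}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lin}
F.-H. Lin, C. R. Acad. Sci. Paris 305 (1987).

\bibitem{MM}
Katarzyna Mazowiecka, Micha{\l} Mi\'skiewicz, \emph{Regularity of minimizing $p$-harmonic maps into spheres and sharp Kato inequality}, arXiv:2302.06738 (2023).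

\bibitem{SU}
Schoen and Uhlenbeck, J. Differential Geom. 17 (1982).

\end{thebibliography}
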